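# Rothberger gaps in fragmented ideals: thinning tests instead of deleting them

## 1. Columns of squares under two price lists

Draw a $4\times4$ square. Its cells are $(n,t)$, where $n\in\{0,1,2,3\}$ is the row and $t\in\{00,01,10,11\}$ is the column. We want to delete cells from rows $0$ and $1$ so that every column keeps at most one cell in these two rows. Each of the four columns must lose a cell, and different columns lose different cells, so four deletions are needed, and four suffice. In general, if $s$ columns are given and each may keep at most $k$ of its cells in rows $0,\dots,k$, then at least $s$ cells must go. The number of deletions grows with the number of columns.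

Now take infinitely many squares. For $i<\omega$ let
$$a_i=\{0,\dots,2^i-1\}\times\{0,1\}^i ,$$
so $a_i$ has $2^i$ rows and its columns are named by binary strings of length $i$. Identify $\omega$ with the disjoint union of the $a_i$. Let $A_n$ consist of all cells in rows $0,\dots,n$ of all the squares. For $x\in2^\omega$ let $B_x$ be the set whose trace on $a_i$ is the column named $x{\restriction}i$.

**First price list: counting.** Call a set small if for some $k$ it has at most $k$ cells in every $a_i$. Each $A_n\cap B_x$ is small, because it has at most $n+1$ cells per square. Is there a set $C$ that contains every $A_n$ up to a small set and meets every $B_x$ in a small set? Take $\aleph_1$ many points $x$ and suppose $C$ does this for all of them. Let $g(n)\in\omega$ bound $|a_i\cap A_n\setminus C|$ over all $i$, and let $k_x\in\omega$ bound $|C\cap B_x\cap a_i|$ over all $i$. Uncountably many of our $x$ have the same value $k_x=k$. Choose $g(k)+1$ of them, and choose $i$ so large that their restrictions to $i$ are distinct and $2^i>k$. In rows $0,\dots,k$ of $a_i$ these are $g(k)+1$ disjoint columns, and $C$ misses at most $g(k)$ cells there.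 So some chosen column lies in $C$ on all of rows $0,\dots,k$. Then $|C\cap B_x\cap a_i|\ge k+1$, which contradicts $k_x=k$. Already $\aleph_1$ columns cannot be separated from the rows.

**Second price list: logarithms.** On the same squares let a set $b\subseteq a_i$ cost $\log_{i+2}(1+|b|)$, and call a set small if the costs of its traces on the $a_i$ are bounded. Let $C$ consist of rows $0,\dots,i$ of $a_i$ (as far as they exist), for all $i$. Then $A_n\setminus C\subseteq\bigcup_{i<n}a_i$ is finite, hence small. For every $x$ the set $C\cap B_x\cap a_i$ has at most $i+1$ cells, so it costs at most $\log_{i+2}(i+2)=1$. This $C$ separates the rows from all columns at once.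

So the same pair of families is a gap for one price list and not for the other. What feature of the prices decides how many sets $B$ a gap needs? One guess looks at unions. Under the second list, the union of $j$ sets of cost at most $k$ in $a_i$ costs at most $k+1$ once $i+2\ge j$. Indeed each set has at most $(i+2)^k-1$ cells, so for $j\ge1$ the union $u$ has $1+|u|\le 1+j(i+2)^k-j\le j(i+2)^k\le(i+2)^{k+1}$. The bound $k+1$ does not depend on $j$. Under counting, $j$ singletons cost $1$ each and together cost $j$. The conjecture treated here says that this is the dividing line. We shall see that the line lies elsewhere.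

## 2. Rothberger gaps, fragmented ideals, and the conjectured dividing line

Throughout, an ideal on $\omega$ is a proper ideal $\mathcal I\subseteq\mathcal P(\omega)$ containing all finite sets, and $A\subseteq_{\mathcal I}C$ means $A\setminus C\in\mathcal I$.

**Definition (Rothberger number).** A Rothberger gap of type $(\omega,\kappa)$ in $\mathcal P(\omega)/\mathcal I$ is a pair of families $\{A_n:n<\omega\}$, $\{B_\alpha:\alpha<\kappa\}$ of subsets of $\omega$ such that $A_n\subseteq_{\mathcal I}A_{n+1}$ for all $n$, $A_n\cap B_\alpha\in\mathcal I$ for all $n,\alpha$, and there is no $C\subseteq\omega$ with $A_n\subseteq_{\mathcal I}C$ for all $n$ and $C\cap B_\alpha\in\mathcal I$ for all $\alpha$. The Rothberger number $\mathfrak b(\mathcal I)$ is the least $\kappa$ for which a gap of type $(\omega,\kappa)$ exists.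

A set $C$ as in the last clause is said to *separate*. We may always assume that the $A_n$ increase: replace $A_n$ by $\bigcup_{l\le n}A_l$. This changes $A_n$ only by a set in $\mathcal I$, so neither the hypotheses nor the separating sets change. We put $A_{-1}=\emptyset$.

**Definition (fragmented ideals).** A submeasure on a finite set $a$ is a map $\varphi:\mathcal P(a)\to[0,\infty)$ with $\varphi(\emptyset)=0$ that is monotone and subadditive, that is, $\varphi(b\cup c)\le\varphi(b)+\varphi(c)$. An ideal $\mathcal I$ is fragmented if there are a partition $\{a_i:i<\omega\}$ of $\omega$ into finite sets and submeasures $\varphi_i$ on $a_i$ with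
$$\mathcal I=\{A\subseteq\omega:\exists k<\omega\ \forall i<\omega\ \ \varphi_i(A\cap a_i)\le k\}.\tag{1}$$
The sequence $(a_i,\varphi_i)_{i<\omega}$ is called a witness.

**Definition (gradually fragmented ideals).** A fragmented ideal is gradually fragmented if it has *some* witness with the following property: for every $k$ there is $m$ such that for every $j$ there is $l$ such that for all $i\ge l$ and every $\mathcal B\subseteq\mathcal P(a_i)$ with $|\mathcal B|\le j$ and $\varphi_i(b)\le k$ for all $b\in\mathcal B$, we have $\varphi_i(\bigcup\mathcal B)\le m$.

Both price lists of Section 1 define fragmented ideals. For the logarithmic one, subadditivity holds because $1+|b\cup c|\le(1+|b|)(1+|c|)$, and the ideal is proper because $\log_{i+2}(1+4^i)\to\infty$. It is gradually fragmented with $m=k+1$ and $l=j$, by the computation that closed Section 1. The counting witness does not have the gradual property, and Section 7 will show that no other witness of the counting ideal has it either.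

Let $\mathrm{add}(\mathcal N)$ be the least size of a family of Lebesgue null sets of reals whose union is not null, and let $\mathfrak b$ be the least size of a subset of $\omega^\omega$ that is unbounded under eventual domination. The notation $\forall^\infty$ means "for all but finitely many". We use two facts from Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Chapter 2.

**Fact 1.** $\aleph_1\le\mathrm{add}(\mathcal N)\le\mathfrak b$.

**Fact 2** (Bartoszyński, Theorem 2.3.9 there). If $F\subseteq\omega^\omega$ and $|F|<\mathrm{add}(\mathcal N)$, there are sets $S(n)$ with $|S(n)|\le n$ such that $\forall f\in F\ \forall^\infty n\ f(n)\in S(n)$.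

In Fact 2 the bound $n$ may be replaced by $q(n)$ for any nondecreasing unbounded $q\in\omega^\omega$. Choose $i_0<i_1<\cdots$ with $q(i)\ge n$ for $i\ge i_n$. Apply Fact 2 to the functions $n\mapsto f{\restriction}[i_n,i_{n+1})$, with finite sequences coded by integers. For $i\in[i_n,i_{n+1})$ let $S'(i)$ be the set of values at $i$ of the at most $n$ partial functions coded in $S(n)$, and let $S'(i)=\emptyset$ for $i<i_0$. Then $|S'(i)|\le q(i)$, and $f(i)\in S'(i)$ for almost all $i$.

The problem is posed in Jörg Brendle and Diego A. Mejía, "Rothberger gaps in fragmented ideals", arXiv:1409.0222 (2014). The known results are that $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$ for every gradually fragmented ideal, and that $\mathfrak b(\mathcal I)=\aleph_1$ for a large class of fragmented ideals that are not gradually fragmented.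

**Dichotomy conjecture (Hrušák).** For fragmented ideals $\mathcal I$: $\mathfrak b(\mathcal I)=\aleph_1$ if $\mathcal I$ is not gradually fragmented, and $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$ if $\mathcal I$ is gradually fragmented.

We shall prove that the first clause fails whenever $\mathrm{add}(\mathcal N)>\aleph_1$. The numerical dichotomy "$\mathfrak b(\mathcal I)=\aleph_1$ or $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$" survives, with a different dividing line.

## 3. Separation read off a single block

Look at a separating $C$ inside one block $a_i$. It omits a cheap part of each $A_n\cap a_i$, with price bound $g(n)$ independent of $i$, and it meets finitely many given traces $T_s$ of sets $B_\alpha$ in cheap sets, with bound $k$. The traces themselves are restricted by $\varphi_i(T_s\cap A_n)\le h(n)$. Cut off at a finite level $M$, this becomes a finite statement.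

**Definition (good, fillable).** Let $\mathcal I$ be fragmented with witness $(a_i,\varphi_i)_{i<\omega}$, let $A=(A_n)_{n<\omega}$ be a $\subseteq$-increasing sequence of subsets of $\omega$, and let $h\in\omega^\omega$. For $g\in\omega^\omega$ and $k,M,N,i<\omega$ call $i$ **$(g,k,M,N)$-good for $(A,h)$** if for all $T_1,\dots,T_N\subseteq A_M\cap a_i$ with $\varphi_i(T_s\cap A_n)\le h(n)$ for all $n\le M$ and all $s$, there is $C\subseteq A_M\cap a_i$ with
$$\varphi_i(a_i\cap A_n\setminus C)\le g(n)\quad(n\le M),\qquad \varphi_i(C\cap T_s)\le k\quad(1\le s\le N).\tag{2}$$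
The pair $(A,h)$ is **fillable** if $\exists g,k\ \forall M,N\ \forall^\infty i$: $i$ is $(g,k,M,N)$-good for $(A,h)$. The witness is **fillable** if every $(A,h)$ is.

We call the $T_s$ *tests*. Goodness depends only on $g{\restriction}(M+1)$. Enlarging $h$ admits more tests, so it can only destroy goodness. For $N=0$ every $i$ is good, by $C=A_M\cap a_i$.

As an example, take counting on the squares, with $A_n$ the rows $0,\dots,n$ and $h(n)=n+1$. Given $g,k$, put $M=k$ and $N=g(k)+1$, and let the tests be $N$ columns of $a_i$ cut to rows $0,\dots,k$, which is possible when $2^i\ge N$ and $2^i>k$. A set $C$ that omits at most $g(k)$ cells of $A_M\cap a_i$ contains one of the tests, which has $k+1$ cells. So no large $i$ is $(g,k,M,N)$-good, and this $(A,h)$ is not fillable. This is Section 1 again, in one square.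

**Theorem 1.** Let $\mathcal I$ be fragmented, with any witness.

(a) $\aleph_1\le\mathfrak b(\mathcal I)\le\mathfrak b$.

(b) If the witness is fillable, then $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$.

(c) If the witness is not fillable, then $\mathfrak b(\mathcal I)=\aleph_1$.

(d) Witnesses with the gradual property are fillable.

(e) Fillability depends only on $\mathcal I$, not on the witness.

By (e) we may speak of fillable ideals.

**Theorem 2 (ZFC).** There is a fragmented ideal, fillable, hence with $\mathrm{add}(\mathcal N)\le\mathfrak b(\mathcal I)\le\mathfrak b$, which is not gradually fragmented.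

**Corollary.** If $\mathrm{add}(\mathcal N)>\aleph_1$, the conjecture is false. If $\mathfrak b=\aleph_1$, it is true. In ZFC, every fragmented ideal has $\mathfrak b(\mathcal I)=\aleph_1$ or $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$. If $\mathrm{add}(\mathcal N)>\aleph_1$, then $\mathfrak b(\mathcal I)=\aleph_1$ if and only if $\mathcal I$ is not fillable. Gradual fragmentation is strictly stronger than fillability.

## 4. The bounds $\aleph_1\le\mathfrak b(\mathcal I)\le\mathfrak b$

**Step 1: no countable family $B$ gives a gap.** This is the lower bound in Theorem 1(a). Let $A_n$ increase, and let $B_l$ $(l<\omega)$ satisfy $A_n\cap B_l\in\mathcal I$ (a finite family is padded with copies of $\emptyset$). Put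
$$C=\bigcup_n\Big((A_n\setminus A_{n-1})\setminus\bigcup_{l\le n}B_l\Big).$$
If $x\in A_n\setminus C$, then $x\in A_r\setminus A_{r-1}$ for some $r\le n$, and $x\notin C$ puts $x$ into some $B_l$ with $l\le r$. So $A_n\setminus C\subseteq\bigcup_{l\le n}(A_n\cap B_l)\in\mathcal I$. If $x\in C\cap B_l$ and $x\in A_r\setminus A_{r-1}$, then $x$ avoids $B_0,\dots,B_r$, so $l>r$. Hence $C\cap B_l\subseteq A_{l-1}\cap B_l\in\mathcal I$, and $C$ separates.

**Step 2: an unbounded family gives a gap.** This is the upper bound in Theorem 1(a). Since $\mathcal I$ is proper, $\sup_i\varphi_i(a_i)=\infty$. Each single value is finite, so for each $k$ there are infinitely many $i$ with $\varphi_i(a_i)\ge k$. Hence we can choose distinct indices $i(n,k)$, $n,k<\omega$, with $\varphi_{i(n,k)}(a_{i(n,k)})\ge k$. Let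
$$A_n=\bigcup_{l\le n}\bigcup_k a_{i(l,k)},\qquad B_f=\bigcup_n a_{i(n,f(n))},$$
where $f$ runs through an unbounded family of size $\mathfrak b$. Then $A_n\cap B_f=\bigcup_{l\le n}a_{i(l,f(l))}$ is finite. Suppose $C$ separates. Choose $c_n\in\omega$ with $\varphi_i(a_i\cap A_n\setminus C)\le c_n$ for all $i$, and $k_f\in\omega$ with $\varphi_i(C\cap B_f\cap a_i)\le k_f$ for all $i$. The block with index $i=i(n,f(n))$ is contained in $A_n\cap B_f$, so $f(n)\le\varphi_i(a_i)\le c_n+k_f$. Thus $f(n)\le c_n+n$ for all $n\ge k_f$. The function $n\mapsto c_n+n$ bounds the family, a contradiction. This proves Theorem 1(a).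

## 5. Fillability decides the numerical dichotomy

**Step 3: fillable witnesses have no gaps below $\mathrm{add}(\mathcal N)$.** This is Theorem 1(b). Let $\kappa<\mathrm{add}(\mathcal N)$, let $A_n$ increase, and let $A_n\cap B_\alpha\in\mathcal I$ for $\alpha<\kappa$. We must find a separating $C$.

First we make the bounds uniform in $\alpha$. Let $h_\alpha(n)\in\omega$ bound $\varphi_i(A_n\cap B_\alpha\cap a_i)$ over all $i$. As $\kappa<\mathfrak b$, there are $h\in\omega^\omega$ and $n_\alpha$ with $h_\alpha(n)\le h(n)$ for all $n\ge n_\alpha$. Put $B'_\alpha=B_\alpha\setminus A_{n_\alpha}$. For $n\le n_\alpha$ the set $B'_\alpha\cap A_n$ is empty, so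
$$\varphi_i(B'_\alpha\cap A_n\cap a_i)\le h(n)\quad\text{for all }n,i.\tag{3}$$
Moreover $B_\alpha\setminus B'_\alpha=B_\alpha\cap A_{n_\alpha}\in\mathcal I$.

Next we guess the traces of the $B'_\alpha$ by few sets. Let $g,k$ witness that $(A,h)$ is fillable. Choose $0=i_0<i_1<\cdots$ such that all $i\ge i_q$ are $(g,k,q,q)$-good (for $q=0$ this is trivial), and let $q(i)=\max\{q:i_q\le i\}$. This function is nondecreasing and unbounded, and every $i$ is $(g,k,q(i),q(i))$-good. By Fact 2 with bound $q$, applied to the $\kappa$ functions $i\mapsto B'_\alpha\cap a_i$ (coded by integers), there are $S(i)\subseteq\mathcal P(a_i)$ with $|S(i)|\le q(i)$ such that $\forall\alpha\ \forall^\infty i\ B'_\alpha\cap a_i\in S(i)$.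

Now we apply goodness in each block. The tests are the sets $T\cap A_{q(i)}$, where $T\in S(i)$ and $\varphi_i(T\cap A_n)\le h(n)$ for all $n\le q(i)$. There are at most $q(i)$ of them, and we pad by $\emptyset$. We obtain $C_i\subseteq A_{q(i)}\cap a_i$ as in (2), and let $C=\bigcup_iC_i$. For each $n$, $\varphi_i(a_i\cap A_n\setminus C)\le g(n)$ whenever $q(i)\ge n$. This excludes only finitely many $i$, and finitely many finite values do not matter, so $A_n\subseteq_{\mathcal I}C$. For each $\alpha$ and almost all $i$, the set $T=B'_\alpha\cap a_i$ lies in $S(i)$ and, by (3), gives a test. Since $C_i\subseteq A_{q(i)}$, we get $\varphi_i(C\cap B'_\alpha\cap a_i)=\varphi_i(C_i\cap T\cap A_{q(i)})\le k$. So $C\cap B'_\alpha\in\mathcal I$, hence $C\cap B_\alpha\in\mathcal I$.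

**Step 4: a non-fillable pair gives an $(\omega,\omega_1)$-gap.** This is Theorem 1(c). It is the column argument of Section 1, with failing tests in place of columns.

Let $(A,h)$ be non-fillable. Replacing $h(n)$ by $\max_{l\le n}h(l)$ keeps it non-fillable, so let $h$ be nondecreasing. Let $\Theta$ be the countable set of $\theta=(\sigma,k,M,N)$ with $\sigma\in\omega^{M+1}$ such that infinitely many $i$ are not $(\sigma,k,M,N)$-good. Choose pairwise disjoint infinite sets $D'_\theta$ $(\theta\in\Theta)$ of such $i$. For $i\in D'_\theta$ fix tests $T^i_1,\dots,T^i_N$ for which no $C$ as in (2) exists; here $N\ge1$, since $N=0$ never fails. The set of pairs $(\ell,f)$ with $\ell<\omega$ and $f:2^\ell\to\{1,\dots,N\}$ is countably infinite (for $N=1$ because of $\ell$). Index $D'_\theta$ bijectively by these pairs.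

Fix distinct $x_\alpha\in2^\omega$ for $\alpha<\omega_1$. Let $B_\alpha\cap a_i=T^i_{f(x_\alpha\restriction\ell)}$ if $i\in D'_\theta$ has index $(\ell,f)$, and $B_\alpha\cap a_i=\emptyset$ if $i\notin\bigcup_\theta D'_\theta$. We check $A_n\cap B_\alpha\in\mathcal I$ by showing $\varphi_i(B_\alpha\cap A_n\cap a_i)\le h(n)$. For $n\le M$ this is part of being a test. For $n>M$ the test lies in $A_M\subseteq A_n$, so the value is at most $h(M)\le h(n)$.

Suppose $C$ separates. Let $g(n)\in\omega$ bound $\varphi_i(a_i\cap A_n\setminus C)$ over all $i$. There are $k$ and an uncountable $W\subseteq\omega_1$ with $\varphi_i(C\cap B_\alpha\cap a_i)\le k$ for all $i$ and all $\alpha\in W$. Since $(A,h)$ is not fillable, there are $M,N$ with $\theta=(g{\restriction}(M+1),k,M,N)\in\Theta$. Take $F\subseteq W$ with $|F|=N$, then $\ell$ such that the $x_\alpha{\restriction}\ell$ $(\alpha\in F)$ are distinct, then $f:2^\ell\to\{1,\dots,N\}$ mapping these $N$ strings bijectively onto $\{1,\dots,N\}$. Let $i\in D'_\theta$ have index $(\ell,f)$. The sets $B_\alpha\cap a_i$ $(\alpha\in F)$ are exactly $T^i_1,\dots,T^i_N$. Put $C'=C\cap A_M\cap a_i$. Then $a_i\cap A_n\setminus C'=a_i\cap A_n\setminus C$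 has value at most $g(n)$ for $n\le M$, and $\varphi_i(C'\cap T^i_s)\le k$ for all $s$. So $C'$ does what was impossible, a contradiction. Hence there is an $(\omega,\omega_1)$-gap, and $\mathfrak b(\mathcal I)=\aleph_1$ by (a).

**Step 5: the gradual property implies fillability.** This is Theorem 1(d), and it shows what fillability with $k=0$ looks like. Given $(A,h)$, let $g(n)$ be the number $m$ that the gradual property gives for $h(n)$, and let $k=0$. Given $M,N$, let $i$ be at least the finitely many numbers $l$ provided for $j=N$ and the bounds $h(n)$, $n\le M$. For tests $T_s$ put $C=(A_M\cap a_i)\setminus\bigcup_sT_s$. Then $C\cap T_s=\emptyset$, and $a_i\cap A_n\setminus C=\bigcup_s(T_s\cap A_n)$ is a union of at most $N$ sets of value at most $h(n)$, so its value is at most $g(n)$.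

**Step 6: fillability belongs to the ideal.** This is Theorem 1(e). The plan is to pass to a model where fillability is equivalent to a statement about $\mathfrak b(\mathcal I)$, which does not mention the witness.

Code a witness by a real that lists the $a_i$ and records for all $i$, $b\subseteq a_i$, $j<\omega$ whether $\varphi_i(b)\le j$. Only such comparisons with natural numbers occur in (1) and (2). In "$\forall(A,h)\ \exists(g,k)\ \forall M,N\ \forall^\infty i$: $i$ is good" the last part is arithmetical, because tests and $C$ are subsets of a finite set. So fillability of a witness is a $\Pi^1_2$ statement about its code. "Two witnesses define the same ideal" says that for all $A\subseteq\omega$ two arithmetical statements are equivalent, so it is $\Pi^1_1$. By Shoenfield's absoluteness theorem, both have the same truth value in the universe and in any forcing extension. Take a forcing extension satisfying MA$+\neg$CH; there $\mathrm{add}(\mathcal N)>\aleph_1$. The partitions and submeasures remain what they are, and $\sup_i\varphi_i(a_i)=\infty$ persists, so the codes still give witnesses of proper fragmented ideals. If two witnesses define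 the same ideal in the universe, they define the same ideal $\mathcal I$ in the extension. By (b) and (c), applied there, each of them is fillable if and only if $\mathfrak b(\mathcal I)>\aleph_1$. So in the extension both are fillable or neither is, and by absoluteness the same holds in the universe. This completes the proof of Theorem 1.

## 6. Deleting tests and thinning tests

Let us try to prove the first clause of the conjecture. Suppose a witness fails the gradual property. Then for some $k_0$ the following holds: for every $m$ there is $j$ such that for infinitely many $i$ there are at most $j$ sets of price at most $k_0$ in $a_i$ whose union costs more than $m$. The obvious plan is to use these sets as tests and imitate the columns: choose $m>g(n)$ and conclude that no $C$ can satisfy (2).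

Suppose the tests $T_1,\dots,T_j$ lie in $A_n$. If $C$ omits only a set of price $g(n)$ from $A_n\cap a_i$, then $C$ cannot be disjoint from all tests, since otherwise the omitted set contains $\bigcup_sT_s$ and costs more than $m$. This refutes $k=0$. But (2) allows $C$ to meet each test in a set of price $k$, and then all we obtain is
$$m<\varphi_i\Big(\bigcup_sT_s\Big)\le g(n)+jk .$$
Since $j$ was chosen after $m$, this is no contradiction as soon as $k\ge1$. Here the plan stops. In the square, omitting few cells leaves one column *untouched*; failure of the gradual property says only that one cannot *delete* all tests cheaply. It does not exclude a cheap set $G$ outside of which every test is tiny.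

This tells us what a counterexample must do. Deleting all tests cheaply is what Step 5 does, and it amounts to the gradual property. So we want blocks in which deletion is impossible while *thinning* is possible: one set $G$ of moderate price $r$ such that every test $T$ of price less than $r$ shrinks to price at most $2^{-r}\varphi(T)$ outside $G$. The factor $2^{-r}$ is there so that we can thin separately on each layer $A_n\setminus A_{n-1}$ and add up the remainders. Thinning must work for arbitrarily many tests, whereas the number of cheap pieces whose union is expensive must be fixed for each target price $m$. Section 7 explains why a fixed number of pieces suffices for every witness.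

## 7. A fixed number of cheap pieces, seen from any witness

**Lemma 1.** Let $\mathcal I$ be fragmented with witness $(a_i,\varphi_i)_{i<\omega}$. Suppose there are a number $c$, pairwise disjoint infinite sets $D_m\subseteq\omega$ and numbers $j_m$ $(m\ge1)$, and for each $i\in D_m$ sets $S^i_p\subseteq a_i$ $(p<j_m)$ with $\varphi_i(S^i_p)\le c$ and $\varphi_i\big(\bigcup_{p<j_m}S^i_p\big)\ge m$. Then $\mathcal I$ is not gradually fragmented.

*Proof.* Write $E_i=\bigcup_{p<j_m}S^i_p$ for $i\in D_m$. Suppose some witness $(a'_l,\varphi'_l)_{l<\omega}$ of $\mathcal I$ has the gradual property.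

**Step 1: make the two partitions nearly independent.** Each $a_i$ meets finitely many $a'_l$, and vice versa. So we can choose recursively a set $D'\subseteq\bigcup_mD_m$ with $D'\cap D_m$ infinite for every $m$ such that each $a'_l$ meets at most one $a_i$ with $i\in D'$. At each stage the earlier blocks meet finitely many $a'_l$, these meet finitely many $a_i$, and we avoid those while adding an index from the $D_m$ whose turn it is, each $m$ having its turn infinitely often.

**Step 2: the pieces are uniformly cheap for the second witness.** We claim that the numbers $\varphi'_l(S^i_p\cap a'_l)$ are bounded, over all $m\ge1$, $i\in D_m$, $p<j_m$ and $l<\omega$. For each $i$ only finitely many of them are nonzero. So if they were unbounded, we could choose recursively distinct $i_t$ and $p_t,l_t$ with $\varphi'_{l_t}(S^{i_t}_{p_t}\cap a'_{l_t})\ge t$ for all $t$. Let $X=\bigcup_tS^{i_t}_{p_t}$. As the $i_t$ are distinct, $\varphi_i(X\cap a_i)\le c$ for all $i$, so $X\in\mathcal I$. But $\varphi'_{l_t}(X\cap a'_{l_t})\ge t$ for all $t$, so $X\notin\mathcal I$ by the second witness, a contradiction.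

**Step 3: assemble an impossible set.** Let $k\in\omega$ be a bound as in Step 2, and let $M$ be the number given by the gradual property for $k$. For each $m$ let $l_m$ be the number given for $j=j_m$. Choose $i_m\in D'\cap D_m$ such that $a_{i_m}$ meets no $a'_l$ with $l<l_m$; this excludes only finitely many indices. For $l\ge l_m$, $E_{i_m}\cap a'_l$ is a union of at most $j_m$ sets $S^{i_m}_p\cap a'_l$ of $\varphi'_l$-value at most $k$, so $\varphi'_l(E_{i_m}\cap a'_l)\le M$. For $l<l_m$ this set is empty. Let $X=\bigcup_mE_{i_m}$. Each $a'_l$ meets at most one of the $a_{i_m}$, so $\varphi'_l(X\cap a'_l)\le M$ for all $l$, and $X\in\mathcal I$. But $\varphi_{i_m}(X\cap a_{i_m})\ge m$ for all $m$, so $X\notin\mathcal I$, a contradiction. $\square$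

For the counting ideal of Section 1, take pairwise disjoint infinite $D_m$ with all elements at least $m$, put $j_m=m$, and let the $S^i_p$ $(p<m)$ be distinct singletons in $a_i$, which has $4^i\ge m$ cells. Lemma 1 applies with $c=1$.

## 8. Designing a submeasure with fresh coordinates

For each target price $m$ we want a number $j_m$ and, for *every* $N$, a finite set $\Omega$ with a submeasure $\varphi$ such that $\Omega$ is a union of $j_m$ sets $S_p$ of price at most $1$, $\varphi(\Omega)=m$, and any $N$ tests can be thinned. The number $j_m$ must not depend on $N$.

Let a point of $\Omega$ be a pair $(p,e)$, where $p<j_m$ and $e$ is a set of at most $\tau$ *coordinates* from a finite set $Z$. Each coordinate $z$ has a level $\mathrm{lv}(z)\in\{1,\dots,m\}$. Let $S_p$ be the set of points with first entry $p$, let $H_e$ be the set of points whose second entry contains $e$, write $H_z=H_{\{z\}}$, and let $G_z=\Omega\setminus H_z$. Give $S_p$ weight $1$ and $G_z$ weight $\mathrm{lv}(z)$, and measure sets by the cheapest cover. Thinning is to be done by $G_u$, where $u$ is a fresh coordinate of level $r$, not mentioned in the covers of the tests.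 For the price of $T\setminus G_u=T\cap H_u$ to drop by the factor $2^{-r}$, each set $X$ in the cover of $T$ should have an intersection $X\cap H_u$ of weight $2^{-r}$ times that of $X$. So we must also admit sets $S_p\cap H_e$ of weight $\varepsilon(e)=\prod_{u\in e}2^{-\mathrm{lv}(u)}$ and sets $G_z\cap H_e$ of weight $\mathrm{lv}(z)\varepsilon(e)$. The question is *which* $G_z\cap H_e$ we can afford without making $\Omega$ itself cheap.

*All of them is too many.* Let $z_1,\dots,z_{\tau+1}$ be distinct coordinates of level $1$. The sets
$$G_{z_1},\quad G_{z_2}\cap H_{\{z_1\}},\quad G_{z_3}\cap H_{\{z_1,z_2\}},\quad\dots,\quad G_{z_{\tau+1}}\cap H_{\{z_1,\dots,z_\tau\}}$$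
cover $\Omega$: a point $(p,e)$ has $|e|\le\tau$, so $e$ omits some $z_s$, and for the least such $s$ the point lies in the $s$-th set. The total weight is $1+\frac12+\frac14+\dots<2$. So $\varphi(\Omega)=m$ fails for $m\ge2$.

*Rising levels alone do not help.* A test $T$ is thinned by level $r$ only when $\varphi(T)<r$, so a set $G_z$ in its cover has $\mathrm{lv}(z)<r$. We may therefore require that the first coordinate attached to $G_z$ has level above $\mathrm{lv}(z)$. Suppose we require only that $e$ contain some coordinate of level greater than $\mathrm{lv}(z)$. Let $u$ have level $2$ and let $z_1,\dots,z_\tau$ be distinct of level $1$. The sets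
$$G_u,\quad G_{z_1}\cap H_{\{u\}},\quad G_{z_2}\cap H_{\{u,z_1\}},\quad\dots,\quad G_{z_\tau}\cap H_{\{u,z_1,\dots,z_{\tau-1}\}}$$
cover $\Omega$ for the same reason, with total weight $2+\frac14+\frac18+\dots<\frac52$. So $\varphi(\Omega)=m$ fails for $m\ge3$.

*Levels and order together.* The second collapse uses the coordinates in contradictory orders. A set $G_z\cap H_e$ arises by thinning when the elements of $e$ are chosen one after the other, all of them after $z$, and the one of higher level is the *first*. Then $G_{z_1}\cap H_{\{u\}}$ says that $u$ was chosen after $z_1$. In $G_{z_2}\cap H_{\{u,z_1\}}$ the first coordinate must be $u$, because only $u$ has level above $1$, so $z_1$ was chosen after $u$. If we record "chosen after" by a relation $\lhd$ without short cycles, this cover is not available. Order alone would not be enough: the first collapse is consistent with choosing $z_{\tau+1}$ first, then $z_\tau$, and so on down to $z_1$.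

A relation on a finite set cannot be a strict partial order and still provide, for each element, a later one. So cycles are unavoidable, but short ones can be avoided. That is Lemma 2. Lemma 3 is the finiteness statement that makes level and order together sufficient.

**Lemma 2.** For all $N,\ell\ge1$ there are a finite nonempty set $Y$ and a relation $\lhd$ on $Y$ such that

(i) there is no $y_0\lhd y_1\lhd\dots\lhd y_t=y_0$ with $1\le t\le\ell$;

(ii) for each $E\subseteq Y$ with $|E|\le N$, some $y\in Y$ satisfies $x\lhd y$ for all $x\in E$.

*Proof.* The idea is that each element carries a color and remembers the colors of its predecessors up to $\ell$ steps back. Let $Q$ be a set of $1+N+\dots+N^\ell$ colors. Let $Y$ consist of all $y=(c,F_1,\dots,F_\ell)$ with $c\in Q$, $F_r\subseteq Q$, $|F_r|\le N^r$ and $c\notin\bigcup_rF_r$. Put $x\lhd y$ iff $c(x)\in F_1(y)$ and $F_r(x)\subseteq F_{r+1}(y)$ for $1\le r<\ell$.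

For (ii), let $F_1=\{c(x):x\in E\}$ and $F_{r+1}=\bigcup_{x\in E}F_r(x)$. Then $|F_1|\le N$ and $|F_{r+1}|\le N\cdot N^r$. The union of the $F_r$ has at most $N+\dots+N^\ell$ elements, so there is a color $c$ outside it, and $y=(c,F_1,\dots,F_\ell)\in Y$ is as required. The case $E=\emptyset$ shows $Y\ne\emptyset$.

For (i), on such a closed walk $c(y_0)\in F_1(y_1)$, hence $c(y_0)\in F_2(y_2)$, and so on up to $c(y_0)\in F_t(y_t)=F_t(y_0)$, which is possible to write because $t\le\ell$. This contradicts $c(y_0)\notin F_t(y_0)$. $\square$

The smallest case is $N=\ell=1$. With $Q=\{0,1\}$ we get $Y=\{(0,\emptyset),(1,\emptyset),(0,\{1\}),(1,\{0\})\}$. Elements of color $0$ are below $(1,\{0\})$, those of color $1$ are below $(0,\{1\})$, and there are no loops. The $2$-cycle between $(0,\{1\})$ and $(1,\{0\})$ is there, as it may be for $\ell=1$.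

**Lemma 3.** For each $m\ge1$ there is $\tau_m\ge m$ such that there is no sequence $(l_s,\pi_s)_{1\le s\le\tau_m+1}$ with $l_s\in\{1,\dots,m\}$, $0\le\pi_s<s$, $|\{s:\pi_s=0\}|\le m$, $|\{t:\pi_t=s\}|\le m2^{ms}$ for each $s\ge1$, and $l_s<l_{\pi_s}$ whenever $\pi_s\ge1$.

*Proof.* Read $\pi_s$ as the parent of node $s$, with $\pi_s=0$ for a root. The finite sequences (of any length) with the listed properties form a tree under end-extension. It is closed under initial segments, and it is finitely branching because there are at most $m\cdot s$ choices for $(l_s,\pi_s)$. If these sequences were arbitrarily long, König's lemma would give an infinite one. That would be a forest on $\{1,2,\dots\}$ with at most $m$ roots and finitely many children per node. Levels strictly decrease from parent to child, so a path starting at a root has at most $m$ nodes. By induction on the distance from a root, such a forest has finitely many nodes at each distance, and only distances below $m$ occur, so it is finite, a contradiction. Hence the lengths are bounded, and any $\tau_m\ge m$ that bounds them will do. $\square$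

For $m=1$ no node has a parent, so there is at most one node, and $\tau_1=1$ works. For $m=2$ there are at most two roots, only roots of level $2$ have children, and children have none. Node $1$ is a root with at most $2\cdot2^2=8$ children. The second root is at position at most $1+8+1=10$, so it has at most $2\cdot2^{20}=2^{21}$ children. The greatest length is $2^{21}+10$, so $\tau_2=2^{21}+10$ works.

## 9. Expensive unions of cheap pieces, with thinning

**Lemma 4.** Let $m\ge1$, $\tau=\tau_m$, $j_m=m2^{m\tau}$. For every $N\ge1$ there are a finite set $\Omega$ and a submeasure $\varphi$ on $\Omega$ such that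

* (A) $\Omega=\bigcup_{p<j_m}S_p$ with $\varphi(S_p)\le1$;
* (B) $\varphi(\Omega)=m$;
* (C) for every family $\mathcal T$ of at most $N$ subsets of $\Omega$ there are $G_1,\dots,G_m\subseteq\Omega$ with $\varphi(G_r)\le r$ such that $\varphi(T\setminus G_r)\le2^{-r}\varphi(T)$ for all $T\in\mathcal T$ and all $r\le m$ with $\varphi(T)<r$.

Note that $j_m$ does not depend on $N$.

*Proof.* **Step 1: the construction.** Let $K=m2^{m\tau}(\tau+1)$, and let $(Y,\lhd)$ be as in Lemma 2 for $NK$ in place of $N$ and for $\ell=\tau+1$. Let $Z=\{1,\dots,m\}\times Y$. For $z=(l,y)$ write $\mathrm{lv}(z)=l$, and put $(l,y)\lhd(l',y')$ iff $y\lhd y'$. For $e\subseteq Z$ let $\varepsilon(e)=\prod_{u\in e}2^{-\mathrm{lv}(u)}$. Let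
$$\Omega=\{(p,e):p<j_m,\ e\subseteq Z,\ |e|\le\tau\},\qquad S_p=\{(p,e):(p,e)\in\Omega\},$$
$$H_{e_0}=\{(p,e)\in\Omega:e_0\subseteq e\},\qquad H_z=H_{\{z\}},\qquad G_z=\Omega\setminus H_z .$$
Thus $H_{e_0}=\emptyset$ if $|e_0|>\tau$. Call $(z,e)$ **admissible** if $1\le|e|\le\tau$ and $e$ has an enumeration $u_1,\dots,u_t$ without repetitions such that $z\lhd u_a$ for all $a$, $u_a\lhd u_b$ for $a<b$, and $\mathrm{lv}(u_1)>\mathrm{lv}(z)$. The *basic sets* (formally, names for sets) and their weights are:

* (a) $S_p\cap H_e$ with $|e|\le\tau$, where $e=\emptyset$ is allowed: weight $\varepsilon(e)$;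
* (b) $G_z$: weight $\mathrm{lv}(z)$;
* (c) $G_z\cap H_e$ with $(z,e)$ admissible: weight $\mathrm{lv}(z)\,\varepsilon(e)$;
* (d) $\Omega$: weight $m$.

Let $\varphi(X)$ be the minimal total weight of a set of basic sets covering $X$. Covers of $X$ cover its subsets, and the union of a cover of $X$ and a cover of $X'$ covers $X\cup X'$, so $\varphi$ is a submeasure. By (d), $\varphi\le m$. By (a) with $e=\emptyset$, $\varphi(S_p)\le1$, so property (A) holds. Since $|e|\le\tau$ and levels are at most $m$, all weights are at least $2^{-m\tau}$.

**Step 2: thinning.** This proves (C). For each $T\in\mathcal T$ fix a cover $\mathcal C_T$ of weight $\varphi(T)\le m$. It has at most $m2^{m\tau}$ members, and each mentions at most $\tau+1$ elements of $Y$ (as second entries of elements of $e$ or of $z$). So at most $NK$ elements of $Y$ are mentioned in all. By Lemma 2(ii) there is $y\in Y$ with $x\lhd y$ for each mentioned $x$. By Lemma 2(i) with $t=1$, $y$ itself is not mentioned. For $1\le r\le m$ put $u_r=(r,y)$ and $G_r=G_{u_r}$; then $\varphi(G_r)\le r$ by (b).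

Let $T\in\mathcal T$ and $\varphi(T)<r\le m$. The set $T\setminus G_r=T\cap H_{u_r}$ is covered by the intersections of the members of $\mathcal C_T$ with $H_{u_r}$, and we compute these.

* $S_p\cap H_e\cap H_{u_r}=S_p\cap H_{e\cup\{u_r\}}$ is empty (if $|e|=\tau$) or basic of type (a). As $u_r\notin e$, its weight is $\varepsilon(e)2^{-r}$.
* $G_z\cap H_{u_r}$, from a member of type (b): its weight $\mathrm{lv}(z)$ is at most $\varphi(T)<r=\mathrm{lv}(u_r)$, we have $z\lhd u_r$, and $1\le m\le\tau$. So $(z,\{u_r\})$ is admissible, and the weight is $\mathrm{lv}(z)2^{-r}$.
* $G_z\cap H_e\cap H_{u_r}=G_z\cap H_{e\cup\{u_r\}}$, from a member of type (c): it is empty if $|e|=\tau$. Otherwise append $u_r$ as last element to an enumeration witnessing that $(z,e)$ is admissible. The first element is unchanged, and $z$ and all elements of $e$ are $\lhd u_r$. So $(z,e\cup\{u_r\})$ is admissible, and the weight is $\mathrm{lv}(z)\varepsilon(e)2^{-r}$.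
* $\Omega\notin\mathcal C_T$, because its weight is $m\ge r>\varphi(T)$.

So every weight is multiplied by $2^{-r}$ or the set disappears, and $\varphi(T\setminus G_r)\le2^{-r}\varphi(T)$.

**Step 3: from a cheap cover to a closed set of coordinates.** This begins the proof of (B). Suppose a set $\mathcal C$ of basic sets of total weight less than $m$ covers $\Omega$. We look for an uncovered point $(p_0,A)$. Clearly $\Omega\notin\mathcal C$. There are fewer than $m2^{m\tau}=j_m$ sets of type (a) in $\mathcal C$, so some $p_0<j_m$ does not occur in them. Let $A^0=\{z:G_z\in\mathcal C\text{ of type (b)}\}$. Each of these sets has weight at least $1$, so $|A^0|\le m\le\tau$. To avoid the $G_z$ of type (b), the set $A$ must contain $A^0$. To avoid $G_z\cap H_e$ of type (c), $A$ must contain $z$ whenever it contains $e$. So we close off. Generate a sequence $z_1,z_2,\dots$ of distinct elements of $Z$: first list $A^0$; then, as long as possible, if $\mathcal C$ contains a type (c) set $G_z\cap H_e$ with all elements of $e$ already listed and $z$ not listed, list $z$ next. Let $A$ be the set of all listed elements. The point $(p_0,A)$ belongs to $\Omega$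 provided that $|A|\le\tau$.

**Step 4: the closure is small.** We claim $|A|\le\tau$. Otherwise let $A'=\{z_1,\dots,z_{\tau+1}\}$, which contains $A^0$. A $\lhd$-cycle of distinct elements of $A'$ would have length at most $\tau+1=\ell$, and its second entries would form a closed walk in $Y$ forbidden by Lemma 2(i). So $\lhd$ is acyclic on $A'$, and we can enumerate $A'=\{w_1,\dots,w_{\tau+1}\}$ so that $z\lhd z'$ implies that $z'$ comes before $z$.

Each $z\in A'\setminus A^0$ was listed because of some $G_z\cap H_e\in\mathcal C$ with $e\subseteq A'$. Fix one such set for each $z$, and let $u_1,\dots,u_t$ be an enumeration of $e$ witnessing admissibility. Call $u_1$ the *parent* of $z$. Then $\mathrm{lv}(u_1)>\mathrm{lv}(z)$. Let $u_1=w_s$. Since $z\lhd u_1$, the parent comes before $z$ in the enumeration. Since $u_1\lhd u_b$ for $b>1$, every other $u_b$ comes before $u_1$. So $e\subseteq\{w_1,\dots,w_s\}$, hence $|e|\le s$, and the weight of $G_z\cap H_e$ is at least $2^{-ms}$. Different children of $w_s$ use different members of $\mathcal C$, whose total weight is less than $m$, so $w_s$ has at most $m2^{ms}$ children.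

Put $l_s=\mathrm{lv}(w_s)$. Put $\pi_s=0$ if $w_s\in A^0$, and otherwise let $\pi_s$ be the index of the parent of $w_s$. Then $\pi_s<s$, at most $m$ indices have $\pi_s=0$, each $s\ge1$ has at most $m2^{ms}$ children, and $l_s<l_{\pi_s}$ whenever $\pi_s\ge1$. This sequence has length $\tau+1$ and contradicts Lemma 3. So $|A|\le\tau$.

**Step 5: the uncovered point.** By Step 4, $x=(p_0,A)\in\Omega$. It lies in no type (a) member of $\mathcal C$, by the choice of $p_0$. It lies in no $G_z\in\mathcal C$ of type (b), as $z\in A^0\subseteq A$. It lies in no $G_z\cap H_e\in\mathcal C$ of type (c): if $e\not\subseteq A$ then $x\notin H_e$, and if $e\subseteq A$ then $z\in A$ by closure, so $x\notin G_z$. This contradicts that $\mathcal C$ covers $\Omega$. So $\varphi(\Omega)\ge m$, and equality holds because $\varphi\le m$. $\square$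

The case $m=1$ can be seen at a glance. Here $\tau=1$ and $j_1=2$, all levels are $1$, and there are no sets of type (c). The only basic sets of weight below $1$ are $S_p\cap H_z$, of weight $\frac12$. A cover of weight below $1$ has at most one member, and that misses a whole $S_{p'}$, so $\varphi(\Omega)=1$. A set $T\subseteq S_p\cap H_z$ is disjoint from $H_u$ when $u\ne z$, so thinning by a fresh $u$ leaves nothing.

## 10. The ideal of Theorem 2

Partition the index set $\omega$ into infinite sets $D_m$ $(m\ge1)$. For $i\in D_m$ let $(a_i,\varphi_i)$ be given by Lemma 4 for $m$ and $N=\max(1,i)$, with $S^i_p$ $(p<j_m)$ the sets from (A). Identify $\omega$ with the disjoint union of the $a_i$, and let $\mathcal I$ be the fragmented ideal defined by (1). It contains all finite sets, and it is proper, since $\varphi_i(a_i)=m$ for $i\in D_m$ and all $m\ge1$ occur.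

**Step 1: $\mathcal I$ is not gradually fragmented.** This follows from Lemma 1 with $c=1$. For $i\in D_m$ the $j_m$ pieces $S^i_p$ have value at most $1$, and their union $a_i$ has value $m$. Here it matters that $j_m$ is the same for all $i\in D_m$, although $N$ grows with $i$.

**Step 2: $\mathcal I$ is fillable.** We thin on each layer $A_n\setminus A_{n-1}$ with its own price $r_n$. Let $(A,h)$ be given and put
$$r_n=h(n)+n+1,\qquad g(n)=\sum_{l\le n}r_l,\qquad k=1 .$$
Let $M,N$ be given and let $i\ge\max(1,N(M+1))$, say $i\in D_m$. Let $T_1,\dots,T_N\subseteq A_M\cap a_i$ with $\varphi_i(T_s\cap A_n)\le h(n)$ for $n\le M$. Apply (C) to the family of the at most $N(M+1)\le i$ sets $T_s\cap A_n$ $(1\le s\le N,\ n\le M)$, obtaining $G_1,\dots,G_m$. Let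
$$C=\bigcup\{(A_n\setminus A_{n-1})\cap a_i\setminus G_{r_n}:n\le M,\ r_n\le m\}\subseteq A_M\cap a_i .$$

*What $C$ omits.* Fix $n\le M$. If $r_l\le m$ for all $l\le n$, then a point of $a_i\cap A_n\setminus C$ lies in some layer $A_l\setminus A_{l-1}$ with $l\le n$, and so in $G_{r_l}$. Hence $\varphi_i(a_i\cap A_n\setminus C)\le\sum_{l\le n}\varphi_i(G_{r_l})\le\sum_{l\le n}r_l=g(n)$. Otherwise $r_l>m$ for some $l\le n$, and the whole block is cheap: $\varphi_i(a_i)=m<r_l\le g(n)$.

*How $C$ meets the tests.* The part of $C\cap T_s$ in the layer $A_n\setminus A_{n-1}$ is contained in $(T_s\cap A_n)\setminus G_{r_n}$, where $r_n\le m$. Since $\varphi_i(T_s\cap A_n)\le h(n)<r_n$, (C) applies with $r=r_n$, and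
$$\varphi_i(C\cap T_s)\le\sum_{n\le M,\ r_n\le m}\varphi_i\big((T_s\cap A_n)\setminus G_{r_n}\big)\le\sum_n2^{-r_n}h(n)\le\sum_n2^{-n-1}=1,$$
where the last inequality uses $2^{-h(n)}h(n)\le1$. So $i$ is $(g,1,M,N)$-good for all $i\ge\max(1,N(M+1))$, and $(A,h)$ is fillable.

By Theorem 1(a) and (b), $\mathrm{add}(\mathcal N)\le\mathfrak b(\mathcal I)\le\mathfrak b$. This proves Theorem 2. $\square$

## 11. The conjecture under $\mathrm{add}(\mathcal N)>\aleph_1$ and under $\mathfrak b=\aleph_1$

We prove the Corollary. Suppose $\mathrm{add}(\mathcal N)>\aleph_1$. The ideal of Theorem 2 is fragmented and not gradually fragmented, and $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)>\aleph_1$. So the first clause of the conjecture fails. The second clause holds in ZFC, by (d) and (b) of Theorem 1.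

Suppose $\mathfrak b=\aleph_1$. By Theorem 1(a), $\mathfrak b(\mathcal I)=\aleph_1$ for every fragmented $\mathcal I$, and by Fact 1, $\mathrm{add}(\mathcal N)=\aleph_1$. So both clauses hold.

The numerical dichotomy is (b) and (c) of Theorem 1: a fillable ideal has $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$, and any other fragmented ideal has $\mathfrak b(\mathcal I)=\aleph_1$. If $\mathrm{add}(\mathcal N)>\aleph_1$, these two cases exclude each other, so $\mathfrak b(\mathcal I)=\aleph_1$ exactly when $\mathcal I$ is not fillable. Gradual fragmentation implies fillability by Theorem 1(d), and Theorem 2 shows that the converse fails. $\square$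

The hypothesis $\mathrm{add}(\mathcal N)>\aleph_1$ holds under MA$+\neg$CH, and $\mathfrak b=\aleph_1$ holds under CH. So the conjecture is independent of ZFC.
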